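# Determinacy of monadic second-order games of length $\omega_1$

## 1. Games of length $\omega$

### 1.1. Two players and a formula

Monadic second-order logic of order (MLO) speaks about a linear order $(A,<)$. It has variables for elements and variables for subsets of $A$, the atomic formulas $x<y$, $x=y$, $x\in X$, Boolean connectives, and quantifiers over elements and over subsets. For example, "$X$ is unbounded" is $\forall x\,\exists y\,(x<y\wedge y\in X)$.

**Definition (the game).** Let $\varphi(X,Y)$ be an MLO formula with two free set variables and let $\alpha$ be an ordinal. The game $\mathcal G^\alpha_\varphi$ has $\alpha$ rounds. In round $\beta<\alpha$ Player I chooses a bit $x_\beta$, and then Player II, who has seen everything so far including $x_\beta$, chooses a bit $y_\beta$. At the end $X=\{\beta<\alpha:x_\beta=1\}$ and $Y=\{\beta<\alpha:y_\beta=1\}$. Player II wins iff $(\alpha,<)\models\varphi(X,Y)$; otherwise Player I wins.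

A strategy is an arbitrary function from the sequence of earlier moves (finite or transfinite) to the next move; it need not be definable. The game is determined if one of the two players has a winning strategy. The problem, taken from Alexander Rabinovich, "The Church Problem for Countable Ordinals", arXiv:0811.2198 (2008), is this: *is it consistent with ZFC that $\mathcal G^{\omega_1}_\varphi$ is determined for every formula $\varphi$?* The answer is yes. Before $\omega_1$ we do the length $\omega$, where ZFC settles the matter quickly.

### 1.2. Types and composition

First we remove element variables. Replace an element $x$ by the singleton $\{x\}$ and use only set variables with the atomic formulas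
$$P\subseteq Q,\qquad P=\emptyset,\qquad P\triangleleft Q,$$
where $P\triangleleft Q$ means $\exists p\in P\,\exists q\in Q\;(p<q)$. A set $P$ is a singleton iff $P\neq\emptyset$ and not $P\triangleleft P$. For singletons, $x\in Y$ becomes $\{x\}\subseteq Y$, $x=y$ becomes $\{x\}\subseteq\{y\}$, and $x<y$ becomes $\{x\}\triangleleft\{y\}$. Every MLO formula is therefore equivalent to one in this language.

**Definition (words and types).** An $r$-word is $\mathfrak A=(A,<,P_1,\dots,P_r)$ with $(A,<)$ a nonempty well-order and $P_i\subseteq A$. Let $\mathrm{Th}^0(\mathfrak A)$ be the set of atomic formulas true of $P_1,\dots,P_r$, and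
$$\mathrm{Th}^{k+1}(\mathfrak A)=\{\mathrm{Th}^k(\mathfrak A,P):P\subseteq A\}.$$
The finite set of all $k$-types of $r$-words is $M_{k,r}$.

For instance, a one-point word with $P_1=A$ has $\mathrm{Th}^0=\{P_1\subseteq P_1\}$, and a two-point word with $P_1=A$ has $\mathrm{Th}^0=\{P_1\subseteq P_1,\;P_1\triangleleft P_1\}$.

By induction on $k$ (for all $r$), $M_{k,r}$ is finite: there are finitely many atomic formulas, and $\mathrm{Th}^{k+1}$ is a subset of the finite set $M_{k,r+1}$. Also by induction on $k$, $\mathrm{Th}^k(\mathfrak A)$ determines which formulas of quantifier depth at most $k$ hold in $\mathfrak A$. For $k=0$ such formulas are Boolean combinations of atomic ones. For $k+1$ they are Boolean combinations of formulas $\exists P\,\psi$ with $\psi$ of depth at most $k$ (a dummy quantifier covers depth $0$), and $\exists P\,\psi$ holds iff some member of $\mathrm{Th}^{k+1}(\mathfrak A)$ is a type that makes $\psi$ true.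

**Lemma 1 (composition).** Let $I\ne\emptyset$ be a well-order and $\mathrm{Th}^k(\mathfrak A_i)=\mathrm{Th}^k(\mathfrak B_i)$ for all $i\in I$. Then $\mathrm{Th}^k(\sum_{i\in I}\mathfrak A_i)=\mathrm{Th}^k(\sum_{i\in I}\mathfrak B_i)$.

**Proof.** Let $k=0$. In a sum, $P\subseteq Q$ holds iff it holds in every summand, and likewise $P=\emptyset$. And $P\triangleleft Q$ holds iff it holds in some summand, or $P\ne\emptyset$ in summand $i$ and $Q\neq\emptyset$ in summand $j$ for some $i<j$. All of this is read off from the $0$-types of the summands. For $k+1$, let $P$ be a subset of the first sum. In each summand, equality of $(k+1)$-types gives $P'_i\subseteq B_i$ with $\mathrm{Th}^k(\mathfrak A_i,P\cap A_i)=\mathrm{Th}^k(\mathfrak B_i,P'_i)$. Put $P'=\bigcup_iP'_i$. By the case $k$, the two expanded sums have the same $k$-type, so $\mathrm{Th}^{k+1}$ of the first sum is contained in that of the second. Exchange the roles for the other inclusion. $\square$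

So there are well-defined functions $\cdot:M_{k,r}^2\to M_{k,r}$ and $\pi:M_{k,r}^\omega\to M_{k,r}$ that give the type of a sum of two words and of an $\omega$-sum of words.

### 1.3. Every $\mathcal G^\omega_\varphi$ is determined

**Proposition 2.** For every MLO formula $\varphi$ the game $\mathcal G^\omega_\varphi$ is determined.

**Proof.** Let $k$ be the quantifier depth of $\varphi$ and $M=M_{k,2}$. A play is a word $w=(\omega,<,X,Y)$. Put $\tau(i,j)=\mathrm{Th}^k(w{\restriction}[i,j))$ for $i<j<\omega$, so that $\tau(i,l)=\tau(i,j)\cdot\tau(j,l)$. Say that $i,j$ *merge at* $l>\max(i,j)$ if $\tau(i,l)=\tau(j,l)$. Multiplying by $\tau(l,l')$ on the right shows that they then also merge at every $l'>l$.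

For $s,e\in M$ let $B_{s,e}$ be the set of plays for which there is $n\ge1$ with $\tau(0,n)=s$ and infinitely many $m>n$ such that $\tau(n,m)=e$ and $n,m$ merge somewhere.

*Every play lies in some $B_{s,e}$.* Ramsey's theorem gives $1\le n_0<n_1<\cdots$ with $\tau(n_i,n_j)=e$ for all $i<j$. Put $n=n_0$ and $s=\tau(0,n_0)$. For $i\ge1$ we have $\tau(n_0,n_i)=e$, and $n_0,n_i$ merge at $n_{i+1}$ because $\tau(n_0,n_{i+1})=e=\tau(n_i,n_{i+1})$.

*A play in $B_{s,e}$ has type $s\cdot\pi(e,e,\dots)$.* Choose $m_1$ among the infinitely many $m$, then $m_2$ among them beyond a point $l>m_1$ where $n$ and $m_1$ merge, then $m_3$ beyond a point where $n$ and $m_2$ merge, and so on. Then $\tau(n,m_1)=e$, and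
$$\tau(m_j,m_{j+1})=\tau(m_j,l)\cdot\tau(l,m_{j+1})=\tau(n,l)\cdot\tau(l,m_{j+1})=\tau(n,m_{j+1})=e$$
(if $l=m_{j+1}$ were allowed the middle product would be omitted; we take $m_{j+1}>l$). By Lemma 1 the type of $w$ is $s\cdot\pi(e,e,\dots)$.

*$B_{s,e}$ is Borel.* For fixed $n,m,l$ the condition depends on finitely many moves, and $B_{s,e}$ is obtained from such conditions by countable unions and intersections.

So the set of plays won by I is a finite union of sets $B_{s,e}$, and the game is determined by Borel determinacy. $\square$

### 1.4. Which parts of this break at $\omega_1$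

The proof had two ingredients: a description of the type of a long word by finite data (Ramsey plus merging), and a determinacy theorem for games of length $\omega$. At length $\omega_1$ the first ingredient survives in a changed form. Homogeneity will hold on a closed unbounded set, and the finite data will include *which colours occur stationarily often*. The second ingredient is lost: Borel determinacy concerns $\omega$-games, and a strategy for $\omega_1$ rounds must also say what to do in limit rounds, which have no immediately preceding round. The next section isolates the difficulty in one small game.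

## 2. Stationary colours, boards, and the principle FP

### 2.1. Clubs and stationary sets

A *club* in $\omega_1$ is a closed unbounded subset; countable intersections of clubs are clubs. A set is *stationary* if it meets every club. A union of finitely many nonstationary sets is nonstationary. By Ulam, every stationary set can be split into any finite number $\ge1$ of disjoint stationary sets.

For finite $\Lambda$ and $z:\omega_1\to\Lambda$ put
$$\mathrm{St}(z)=\{c\in\Lambda:\{\delta:z_\delta=c\}\text{ is stationary}\}.$$
It is nonempty, because $\omega_1$ is not a finite union of nonstationary sets. For a set $X$ let $\mathcal P^+(X)$ be the set of its nonempty subsets. For a sequence $z$ with finitely many values and a limit $\delta$ let $K_\delta$ be the set of values taken at cofinally many $\eta<\delta$.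

**Lemma 3.** Let $z$ be a sequence of length $\omega_1$ with finitely many values and let $D$ be the set of values taken unboundedly often. Then $C=\{\delta\text{ limit}:K_\delta=D\text{ and }z_\eta\in D\text{ for all }\eta\ge\delta\}$ is a club.

**Proof.** There is $\zeta<\omega_1$ beyond which all values lie in $D$. Unbounded: given $\xi\ge\zeta$ and $D=\{d_0,\dots,d_{n-1}\}$, choose $\xi<\eta_0<\eta_1<\cdots$ with $z_{\eta_j}=d_{j\bmod n}$; the supremum is in $C$. Closed: let $\delta$ be a limit of points of $C$. From some $\delta'\in C$ below $\delta$ on all values are in $D$, so $K_\delta\subseteq D$. Given $\xi<\delta$, take $\delta''\in C$ with $\xi<\delta''<\delta$; each $d\in D$ is taken cofinally below $\delta''$, hence in $(\xi,\delta'')$. So $K_\delta=D$. $\square$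

### 2.2. The splitting game

MLO can say that $X$ contains a club ("some $Z\subseteq X$ is unbounded and contains each of its limits"), hence also that $X$ is stationary. Consider
$$\varphi_{\rm sp}(X,Y):\quad Y\subseteq X,\ \text{and if }X\text{ is stationary, then }Y\text{ and }X\setminus Y\text{ are both stationary.}$$
Player II must split $X$ while it is being built. On $\omega$, with "infinite" in place of "stationary", she wins by alternating: every second element of $X$ goes into $Y$. The sensible first idea is to simulate this on $\omega_1$ with a finite memory that at limit rounds looks at what has happened cofinally often. Here is the exact point where it stops working.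

*Answers at limit rounds that depend only on $x_\delta$ and $K_\delta$*, where $K_\delta$ is the set of pairs $(x_\eta,y_\eta)$ played cofinally below $\delta$. Let I play $X=\omega_1$. By Lemma 3, $K_\delta$ is constant on a club, so $y_\delta$ is constant on a club. Then $Y$ or $X\setminus Y$ misses a club, and I wins.

*Answers that depend only on the round number.* Suppose II answers $x_\delta=1$ by $f(\delta)$. One of $f^{-1}(0),f^{-1}(1)$ is stationary; I plays it as $X$. Then $Y=\emptyset$ or (if II respects $Y\subseteq X$) $Y=X$, and I wins.

So a winning strategy has to use more of the history than the cofinal letters, and more than the clock. The principle that we now formulate supplies strategies of this kind.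

### 2.3. Boards and FP

**Definition (board).** A board is $b=(U,\Lambda,L,\mathcal W)$ with $U,\Lambda$ finite nonempty, $L:U\to\mathcal P^+(\Lambda)$, $\mathcal W\subseteq\mathcal P^+(\Lambda)$. In its $\omega$-game, in round $n<\omega$ Protagonist picks $u_n\in U$, then Opponent picks $c_n\in L(u_n)$. Protagonist wins iff $\mathrm{Inf}\in\mathcal W$, where $\mathrm{Inf}$ is the set of values $c_n$ taken infinitely often.

"$c$ is taken infinitely often" is a $\Pi^0_2$ condition, so the payoff is a Boolean combination of $\Pi^0_2$ sets and the $\omega$-game is determined by Borel determinacy.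

*Example (splitting board).* $\Lambda=\{0,a,b\}$, $U=\{u_a,u_b\}$, $L(u_a)=\{0,a\}$, $L(u_b)=\{0,b\}$, and $\mathcal W=\{\{0\},\{a,b\},\{0,a,b\}\}$, the sets containing $a$ iff they contain $b$. Here $0$ stands for $x=0$, $a$ for $(x,y)=(1,0)$, $b$ for $(1,1)$, and II is Protagonist: she announces how she would answer $x=1$. Protagonist wins: she plays $u_a$ until Opponent answers $a$, then $u_b$ until he answers $b$, and so on.

**Principle (FP).** For every board whose $\omega$-game is won by Protagonist there is $G:\Lambda^{<\omega_1}\to U$ such that for all $z\in\Lambda^{\omega_1}$: if $\{\delta:z_\delta\in L(G(z{\restriction}\delta))\}$ contains a club, then $\mathrm{St}(z)\in\mathcal W$.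

Under FP, II wins the splitting game. Take $G$ for the splitting board; at round $\delta$, with $z{\restriction}\delta$ the sequence of letters so far, she answers $x_\delta=0$ by $0$, and $x_\delta=1$ by $0$ or $1$ according as $G(z{\restriction}\delta)$ is $u_a$ or $u_b$. Then $z_\delta\in L(G(z{\restriction}\delta))$ for all $\delta$, so $a\in\mathrm{St}(z)$ iff $b\in\mathrm{St}(z)$. If $X$ is stationary, one of $a,b$ is in $\mathrm{St}(z)$, hence both are.

**Theorem A.** If ZFC is consistent, so is ZFC+CH+FP.

**Theorem B.** ZFC+FP proves that $\mathcal G^{\omega_1}_\varphi$ is determined for every MLO formula $\varphi$.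

**Theorem C.** If ZFC is consistent, so is ZFC+CH+"$\mathcal G^{\omega_1}_\varphi$ is determined for every MLO formula $\varphi$".

Theorem C follows at once from A and B, and it answers the question. No large cardinals are used. Sections 3–5 prove Theorem B, Sections 6–7 prove Theorem A.

## 3. A finite automaton that reads additive colourings of $\omega_1$

Let $M$ be a finite set with functions $\cdot:M^2\to M$ and $\pi:M^\omega\to M$.

**Definition (colouring).** A colouring is a map $\tau:\{(\alpha,\beta):\alpha<\beta<\omega_1\}\to M$ with
$$\tau(\alpha,\gamma)=\tau(\alpha,\beta)\cdot\tau(\beta,\gamma)\quad(\alpha<\beta<\gamma),\qquad \tau(\alpha_0,\sup_n\alpha_n)=\pi\big((\tau(\alpha_n,\alpha_{n+1}))_n\big)\quad(\alpha_0<\alpha_1<\cdots).$$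
Put $\tau(\alpha,\alpha)=1$, where $1\notin M$ and $1\cdot m=m\cdot1=m$, $1\cdot 1=1$.

*Example 1.* For a word $\mathfrak A$ of length $\omega_1$, $\tau(\alpha,\beta)=\mathrm{Th}^k(\mathfrak A{\restriction}[\alpha,\beta))$ is a colouring, by Lemma 1.

*Example 2 (first letter).* Let $z\in M^{\omega_1}$, $m\cdot m'=m$, $\pi(m_0,m_1,\dots)=m_0$, $\tau(\alpha,\beta)=z_\alpha$. Both laws hold.

We want a finite automaton that is fed the letters $\tau(\beta,\beta+1)$, has states $q_\beta$ for all $\beta<\omega_1$, and at a limit $\beta$ sees only the set $K_\beta$ of states occurring cofinally below $\beta$. Its states should reveal the values of $\tau$ on a club. The idea is the merging from Proposition 2: remember which starting points can still be told apart, and keep the oldest representative of each class.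

**Lemma 4.** There are a finite set $Q$, $q_{\rm init}\in Q$, $*:Q\times M\to Q$, $\lambda:\mathcal P^+(Q)\to Q$, $p:Q\to\{2,\dots,|M|+1\}\cup\{\infty\}$ and $\iota:Q\to\omega$ such that for every colouring $\tau$ there is $(q_\beta)_{\beta<\omega_1}$ with $q_0=q_{\rm init}$, $q_{\beta+1}=q_\beta*\tau(\beta,\beta+1)$, and $q_\beta=\lambda(K_\beta)$ for limit $\beta$, where $K_\beta=\{q:q_\eta=q\text{ for cofinally many }\eta<\beta\}$.

Moreover let $D$ be the set of $q$ occurring at unboundedly many $\eta<\omega_1$, $p_D=\min_Dp$, and $C=\{\delta\text{ limit}:K_\delta=D,\ q_\eta\in D\ \forall\eta\ge\delta\}$. Then $C$ is club, $q_\delta=\lambda(D)\in D$ for $\delta\in C$, $p_D<\infty$, and there are $t_1,\dots,t_{p_D-1}\in M$ depending only on $D$ such that on a final segment $C'$ of $C$, for $\delta<\varepsilon$ in $C'$,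
$$\tau(0,\varepsilon)=t_1,\qquad\tau(\delta,\varepsilon)=t_{\iota(q_\eta)},\quad1\le\iota(q_\eta)<p_D,\quad\text{where }\eta=\min\{\eta>\delta:p(q_\eta)=p_D\}<\varepsilon.\tag{1}$$

**Proof.**

**Step 1: leaders.** This step defines the representatives. For $\alpha,\alpha'\le\beta$ let $\alpha\equiv_\beta\alpha'$ iff $\tau(\alpha,\beta)=\tau(\alpha',\beta)$. *Persistence:* if $\alpha\equiv_\beta\alpha'$ and $\gamma\ge\beta$, then $\alpha\equiv_\gamma\alpha'$, by multiplying with $\tau(\beta,\gamma)$. A *leader at $\beta$* is the least element of an $\equiv_\beta$-class. The class of $\beta$ is $\{\beta\}$ since $1\notin M$, and $0$ is always a leader. So the leaders at $\beta$ are $0=\ell_1(\beta)<\dots<\ell_k(\beta)=\beta$ with $k\le|M|+1$.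

*Downward persistence:* if $\alpha\le\beta\le\beta'$ and $\alpha$ is a leader at $\beta'$, then $\alpha$ is a leader at $\beta$. Indeed if $\alpha'<\alpha$ and $\alpha'\equiv_\beta\alpha$, then $\alpha'\equiv_{\beta'}\alpha$. So an ordinal that has ceased to be a leader never becomes one again.

**Step 2: old leaders and drops.** This step names the candidates for leadership at $\beta$ that exist before $\beta$. For a limit $\beta$, the *survivors* at $\beta$ are the $\alpha<\beta$ that are leaders at all times in $[\alpha,\beta)$. Finitely many survivors are all leaders at the time of the largest of them, so there are at most $|M|+1$ survivors. The *old leaders at $\beta$* are $\ell_1(\gamma),\ell_2(\gamma),\dots$ if $\beta=\gamma+1$, and the survivors, in increasing order, if $\beta$ is a limit. By downward persistence *the leaders at $\beta$ below $\beta$ are old leaders at $\beta$*. Moreover,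
$$\text{if }\alpha\text{ is an old leader at }\beta\text{ and }\alpha\le\xi<\beta,\text{ then }\alpha\text{ is a leader at }\xi.\tag{2}$$
An old leader that is not a leader at $\beta$ is *dropped* at $\beta$.

**Step 3: events and states.** Now we define $q_\beta$. Let $e_\beta=\infty$ if nothing is dropped at $\beta$, or $\beta=0$. Otherwise $e_\beta=(p,i,b)$ where, with $o_1<o_2<\cdots$ the old leaders at $\beta$:

- $p$ is least such that $d=o_p$ is dropped;
- $i<p$ is the index with $o_i\equiv_\beta d$ and $o_i$ a leader at $\beta$. It exists: the minimum of the class of $d$ is a leader at $\beta$ below $d$, hence an old leader of index $<p$;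
- $b=(\tau(o_j,d))_{j<p}$.

Since $o_1=0$ is never dropped, $2\le p\le|M|+1$. Let
$$q_\beta=\Big(\big(\tau(\ell_i(\beta),\ell_j(\beta))\big)_{1\le i<j\le k},\;e_\beta\Big),$$
including the number $k$. Let $p(q_\beta)=p$ (or $\infty$) and $\iota(q_\beta)=i$ (or $0$). Let $Q$ be the finite set of formally possible such pairs. The last column of the matrix is $(\tau(\ell_i(\beta),\beta))_{i<k}$. The state $q_0$ (one leader, no event) is the same for all $\tau$; it is $q_{\rm init}$.

**Step 4: successors.** We check that $q_{\gamma+1}$ is a function of $q_\gamma$ and $m=\tau(\gamma,\gamma+1)$. We have $\tau(\ell_i(\gamma),\gamma+1)=\tau(\ell_i(\gamma),\gamma)\cdot m$ (which is $m$ for $\ell_i(\gamma)=\gamma$). An old leader is a leader at $\gamma+1$ iff no smaller old leader is $\equiv_{\gamma+1}$ to it, because the minimum of its class is an old leader. The only other leader is $\gamma+1$. So the indices of the old leaders that remain, the new matrix, and the event (the entries of $b$ are in the old matrix) are determined. This defines $*$; on pairs that never arise $*$ is arbitrary.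

**Step 5: limits.** We must show that for a limit $\beta<\omega_1$ the state $q_\beta$ is a function of $K_\beta$. Let $p=\min\{p(q):q\in K_\beta\}$.

*$p<\infty$.* If nothing were dropped at $\zeta+1,\dots,\zeta+|M|+1$, then at time $\zeta+|M|+1$ the $|M|+2$ ordinals $\zeta,\dots,\zeta+|M|+1$ would all be leaders, each being a leader at its own time. That is too many. So drops occur cofinally below $\beta$, and since $Q$ is finite some state with finite $p$ is in $K_\beta$.

States outside $K_\beta$ occur only boundedly below $\beta$. So fix $\eta_0<\beta$ with $p(q_{\eta_0})=p$ and $p(q_\eta)\ge p$ for all $\eta\in[\eta_0,\beta)$. Let $s_1<\dots<s_{p-1}$ be the first $p-1$ old leaders at $\eta_0$; they are $<\eta_0$ and are not dropped at $\eta_0$.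

(a) *For all $\eta\in[\eta_0,\beta)$, $s_1,\dots,s_{p-1}$ are the first $p-1$ leaders at $\eta$; and for $\eta\in(\eta_0,\beta)$ they are the first $p-1$ old leaders at $\eta$.* (This uses only $p(q_{\eta_0})=p<\infty$ and $p(q_\eta)\ge p$ on $[\eta_0,\beta)$, and it holds for $\beta=\omega_1$ too.) Induction on $\eta$. At $\eta_0$: the leaders below $\eta_0$ are old leaders, and the first $p-1$ old leaders are leaders. At a successor $\eta>\eta_0$: the old leaders are the leaders at the predecessor, so the $s_j$ are the first $p-1$ of them; they are not dropped as $p(q_\eta)\ge p$, and all leaders below $\eta$ are old leaders. At a limit $\eta>\eta_0$: the $s_j$ are leaders on $[\eta_0,\eta)$ by induction and before that by downward persistence, so they are survivors. A survivor below $s_{p-1}<\eta_0$ is a leader at $\eta_0$, hence some $s_j$; so the $s_j$ are the first $p-1$ survivors. They are not dropped at $\eta$, as $p(q_\eta)\ge p$, so they are the first $p-1$ leaders.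

(b) *The survivors at $\beta$ are exactly $s_1,\dots,s_{p-1}$.* They are survivors by (a) and downward persistence. Suppose there are others, and let $\sigma$ be the least. Put $\zeta=\max(\sigma,\eta_0)$. At time $\zeta$, $\sigma$ is a leader and the $s_j$ are the first $p-1$ leaders, so $\sigma>s_{p-1}$. The finitely many leaders at time $\zeta$ strictly between $s_{p-1}$ and $\sigma$ are not survivors, so each ceases for good to be a leader at some time in $(\zeta,\beta)$. A leader at a later time that was not a leader at $\zeta$ is $>\zeta\ge\sigma$, by downward persistence. So there is $\eta_2\in[\zeta,\beta)$ such that at all times in $[\eta_2,\beta)$ the leaders up to $\sigma$ are exactly $s_1,\dots,s_{p-1},\sigma$. Take $\eta\in(\eta_2,\beta)$ with $p(q_\eta)=p$. The $p$-th old leader at $\eta$ is $\sigma$: for a successor this is clear; for a limit, $\sigma$ and the $s_j$ are survivors at $\eta$, and a survivor at $\eta$ below $\sigma$ is a leader at $\eta_2$, hence some $s_j$. So $\sigma$ is dropped at $\eta$, contradicting that it is a survivor at $\beta$.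

(c) Choose from $K_\beta$ a state with $p(q)=p$; let its event be $(p,i,b)$. Let $H=\{\eta\in(\eta_0,\beta):e_\eta=(p,i,b)\}$, which is cofinal in $\beta$. For $\eta\in H$ let $d_\eta<\eta$ be the $p$-th old leader at $\eta$, which is dropped at $\eta$; by (a) the earlier old leaders are the $s_j$.

*$\eta\mapsto d_\eta$ is strictly increasing on $H$.* Let $\eta<\eta'$ in $H$. If $d_{\eta'}\ge\eta$, then $d_{\eta'}>d_\eta$. If $d_{\eta'}<\eta$, then by (2) $d_{\eta'}$ is a leader at $\eta$; so it is an old leader at $\eta$ that is not dropped at $\eta$, and it is none of the $s_j$. Hence its index among the old leaders at $\eta$ is at least $p$ and it is not $d_\eta$, so $d_{\eta'}>d_\eta$.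

*$\sup_{\eta\in H}d_\eta=\beta$.* Otherwise all $d_\eta\le\zeta<\beta$ for some $\zeta$. Take $\eta^*\in H$ with $\eta^*>\zeta$. By (2) the infinitely many distinct $d_\eta$ with $\eta\in H$, $\eta>\eta^*$, would all be leaders at $\eta^*$, which is impossible.

(d) *The values $\tau(s_j,\beta)$.* Choose $\eta_1<\eta_2<\cdots$ in $H$ cofinal in $\beta$ with $d_{\eta_{n+1}}\ge\eta_n$. Since $d_{\eta_n}\equiv_{\eta_n}s_i$, persistence gives $\tau(d_{\eta_n},d_{\eta_{n+1}})=\tau(s_i,d_{\eta_{n+1}})=b_i$. The $d_{\eta_n}$ increase to $\beta$, so for $j<p$
$$\tau(s_j,\beta)=\tau(s_j,d_{\eta_1})\cdot\tau(d_{\eta_1},\beta)=b_j\cdot\pi(b_i,b_i,\dots).\tag{3}$$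

(e) *Conclusion.* By (a) the values $\tau(s_i,s_j)$ for $i<j<p$ are the upper left part of the matrix of any state in $K_\beta$. By (b) the old leaders at $\beta$ are the $s_j$, and (3) gives the values $\tau(s_j,\beta)$. As in Step 4, an old leader is a leader at $\beta$ iff no smaller old leader is $\equiv_\beta$ to it; so leaders, matrix and event at $\beta$ are determined by $K_\beta$, once we fix for each $K$ the state used in (c). This defines $\lambda$; on sets that never arise it is arbitrary.

**Step 6: time $\omega_1$.** It remains to prove the second part. By Lemma 3, $C$ is club. For $\delta\in C$ we have $q_\delta=\lambda(K_\delta)=\lambda(D)$ and $q_\delta\in D$. Since $K_\delta=D$, Step 5 gives $p_D<\infty$. Choose $\eta_0$ with $q_\eta\in D$ for all $\eta\ge\eta_0$ and $p(q_{\eta_0})=p_D$. By (a) with $\beta=\omega_1$ there are fixed $0=s_1<\dots<s_{p_D-1}$ that are the first $p_D-1$ leaders at all $\eta\ge\eta_0$. Let $C'=C\setminus(\eta_0+1)$ and $\delta\in C'$.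

By (b) for $\beta=\delta$ (and the same $\eta_0$), the survivors at $\delta$ are exactly the $s_j$. A finite event at $\delta$ would have first index at most $p_D-1$; but $q_\delta\in D$ has $p(q_\delta)\ge p_D$. So nothing is dropped at $\delta$, and the leaders at $\delta$ are $s_1,\dots,s_{p_D-1},\delta$. The last column of $q_\delta=\lambda(D)$ is therefore $(t_1,\dots,t_{p_D-1})$ with $t_j=\tau(s_j,\delta)$. Being read off from $\lambda(D)$, it depends only on $D$, and it is the same for every $\delta\in C'$.

At time $\delta$, $\delta$ is the $p_D$-th leader. Let $\eta>\delta$ be least with $p(q_\eta)=p_D$. At times strictly between $\delta$ and $\eta$ the event index exceeds $p_D$, so by the induction of (a), now with the $p_D$ ordinals $s_1,\dots,s_{p_D-1},\delta$, they remain the first $p_D$ leaders; and at $\eta$ they are the first $p_D$ old leaders. So at $\eta$ the ordinal $\delta$ is dropped and $\delta\equiv_\eta s_i$ with $i=\iota(q_\eta)<p_D$. Let $\varepsilon\in C'$, $\varepsilon>\delta$. Since $K_\varepsilon=D$, we have $\eta<\varepsilon$. So $\tau(\delta,\varepsilon)=\tau(s_i,\varepsilon)=t_i$, and $\tau(0,\varepsilon)=\tau(s_1,\varepsilon)=t_1$.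 $\square$

*Example 2, continued.* For $\tau(\alpha,\beta)=z_\alpha$, the leaders at $\beta$ are the first occurrences $o_1<\dots<o_m$ of the letters used below $\beta$, together with $\beta$. Once all letters of $z$ have occurred, at every $\gamma+1$ the ordinal $\gamma$ is dropped, with $p=m+1$ and $i$ the index of the letter $z_\gamma$; at limits nothing is dropped. So $p_D=m+1$, $t_j=z_{o_j}$, the $\eta$ in (1) is $\delta+1$, and (1) says $\tau(\delta,\varepsilon)=z_\delta$, as it should.

**Corollary 5.** For each colouring $\tau$ there are a club $C\subseteq\omega_1\setminus\{0\}$, $s\in M$ and $c:C\to M$ with $\tau(0,\beta)=s$ for $\beta\in C$ and $\tau(\alpha,\beta)=c(\alpha)$ for $\alpha<\beta$ in $C$. With $S=\{m:c^{-1}(m)\text{ stationary}\}$, the pair $(s,S)$ does not depend on the choice of $C$, and it is *admissible*: for all $c_0,c_1,\ldots\in S$,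
$$\pi(c_0,c_1,\dots)=c_0,\qquad c_0c_1=c_0,\qquad sc_0=s.$$

**Proof.** The first part is (1), since the $\eta$ there does not depend on $\varepsilon$. Two such clubs give the same values on their intersection, and intersecting with a club does not change which sets are stationary; so $(s,S)$ is independent of $C$. For admissibility choose $\alpha_0<\alpha_1<\cdots$ in $C$ with $c(\alpha_i)=c_i$, which is possible as stationary sets are unbounded, and put $\alpha=\sup_i\alpha_i\in C$. Then $\tau(\alpha_0,\alpha)$ equals $c_0$ and $\pi(c_0,c_1,\dots)$; $\tau(\alpha_0,\alpha_2)$ equals $c_0$ and $c_0c_1$; $\tau(0,\alpha_1)$ equals $s$ and $sc_0$. $\square$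

In Example 2, $s=z_0$ and $S=\mathrm{St}(z)$.

## 4. The type of a word of length $\omega_1$

For $\mathfrak A=(\omega_1,<,P_1,\dots,P_r)$ let $(s_k,S_k)(\mathfrak A)$ be the pair of Corollary 5 for $\tau(\alpha,\beta)=\mathrm{Th}^k(\mathfrak A{\restriction}[\alpha,\beta))$.

**Lemma 6.** If $(s_k,S_k)(\mathfrak A)=(s_k,S_k)(\mathfrak B)$, then $\mathrm{Th}^k(\mathfrak A)=\mathrm{Th}^k(\mathfrak B)$.

**Proof.** Induction on $k$, for all $r$ simultaneously.

**The case $k=0$.** Removing countably many (in fact finitely many) nonstationary sets, shrink the club $C$ of Corollary 5 so that $c(\delta)\in S_0$ for all $\delta\in C$. Then $C$ cuts $\mathfrak A$ into an initial segment $[0,\min C)$ of type $s$ and $\omega_1$ segments $[\delta,\delta^+)$, where $\delta^+$ is the next point of $C$, with types in $S_0$; each $c\in S_0$ occurs unboundedly often. So $P\subseteq Q$ (or $P=\emptyset$) holds in $\mathfrak A$ iff it holds according to $s$ and all $c\in S_0$. And $P\triangleleft Q$ holds iff it holds according to $s$ or some $c\in S_0$, or $P\ne\emptyset$ according to $s$ or some $c\in S_0$ and $Q\ne\emptyset$ according to some $c'\in S_0$: given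 such data, $c'$ occurs after any given segment, and conversely the later of two segments is not the initial one. Hence $(s_0,S_0)$ determines $\mathrm{Th}^0$.

**From $k$ to $k+1$: what has to be found.** Given $P\subseteq\omega_1$ we find $P'\subseteq\omega_1$ with
$$(s_k,S_k)(\mathfrak A,P)=(s_k,S_k)(\mathfrak B,P').$$
By the induction hypothesis $\mathrm{Th}^k(\mathfrak A,P)=\mathrm{Th}^k(\mathfrak B,P')$, so $\mathrm{Th}^{k+1}(\mathfrak A)\subseteq\mathrm{Th}^{k+1}(\mathfrak B)$, and symmetry finishes.

**Reading off the data from $(\mathfrak A,P)$.** Let $C$ be a club as in Corollary 5 both for $\mathfrak A$ at level $k+1$ (values $s$, $c(\delta)$) and for $(\mathfrak A,P)$ at level $k$ (values $e_*$, $e(\delta)$), shrunk so that every pair $(c(\delta),e(\delta))$ with $\delta\in C$ is taken stationarily often. Write $S_{k+1}=S_{k+1}(\mathfrak A)=S_{k+1}(\mathfrak B)$ and, for $c\in S_{k+1}$, $E(c)=\{e:(c,e)\text{ is taken}\}$. Each $c\in S_{k+1}$ is still taken on a stationary set, so $E(c)\ne\emptyset$; and $\bigcup_cE(c)=S_k(\mathfrak A,P)=:S'$.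

**Distributing the data over $\mathfrak B$.** Let $C'$ be a club as in Corollary 5 for $\mathfrak B$ at level $k+1$, with all values $c'(\delta')$ in $S_{k+1}$. For each $c\in S_{k+1}$ split the stationary set $\{\delta'\in C':c'(\delta')=c\}$ into stationary sets $A_{c,e}$, $e\in E(c)$. Let $\delta'\in A_{c,e}$, with next point $\delta'^+$ of $C'$. The segment $\mathfrak B{\restriction}[\delta',\delta'^+)$ has $(k+1)$-type $c$. This is also the $(k+1)$-type of $\mathfrak A{\restriction}[\delta,\delta^+)$ for some $\delta\in C$ with $c(\delta)=c$ and $e(\delta)=e$; since expanding that segment by $P$ gives $k$-type $e$, we have $e\in c$. So we can choose $P'$ on $[\delta',\delta'^+)$ such that the expanded segment has $k$-type $e$. Put $e'(\delta')=e$. Likewise $\mathfrak B{\restriction}[0,\min C')$ has $(k+1)$-type $s\ni e_*$, and we choose $P'$ there so as to get $k$-type $e_*$.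

**Verifying the pair.** The pair $(e_*,S')$ is admissible by Corollary 5, and all $e'(\delta')$ are in $S'$. We show by induction on $\varepsilon'\in C'$: for all $\delta'<\varepsilon'$ in $C'$ the expanded segment $[\delta',\varepsilon')$ has type $e'(\delta')$, and $[0,\varepsilon')$ has type $e_*$. For $\varepsilon'=\min C'$ this is the construction. For $\varepsilon'=\zeta^+$, the case $\delta'=\zeta$ is the construction; otherwise use $e'(\delta')e'(\zeta)=e'(\delta')$ and $e_*e'(\zeta)=e_*$. If $\varepsilon'$ is a limit of $C'$, take $\delta'=\delta_0<\delta_1<\cdots$ in $C'$ cofinal in $\varepsilon'$; the type of $[\delta',\varepsilon')$ is $\pi(e'(\delta_0),e'(\delta_1),\dots)=e'(\delta_0)$, and $[0,\varepsilon')$ has type $e_*e'(\delta_0)=e_*$. So $C'$ is a club as in Corollary 5 for $(\mathfrak B,P')$ at level $k$, with values $e_*$ and $e'$. The values taken stationarily often are those in $\bigcup_cE(c)=S'$, because every $A_{c,e}$ is stationary. $\square$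

## 5. FP implies determinacy

Assume ZFC+FP. Fix $\varphi$, let $k$ be its quantifier depth (in the language of set variables), $M=M_{k,2}$, and let $V^*$ be the set of $k$-types of words $(\omega_1,<,X,Y)$ in which $\varphi$ fails. Player I wins a play iff its $k$-type is in $V^*$. For bits $a,b$ let $t(a,b)\in M$ be the $k$-type of the one-point word with these membership bits. Except in $\omega$-games, a *round* consists of I choosing a bit $a$ and then II choosing a bit $b$, and its *letter* is $t(a,b)$.

### 5.1. Runs and their winners

Take $Q,q_{\rm init},*,\lambda,p,\iota$ from Lemma 4 for $(M,\cdot,\pi)$. A *run* from $q\in Q$ is a sequence of states with $q_0=q$, $q_{\beta+1}=q_\beta*x_\beta$ for letters $x_\beta\in M$, and $q_\beta=\lambda(K_\beta)$ at limits. Since $\lambda$ sees only $K_\beta$, tails of runs are runs, and a run followed by a run from its last state is a run. A play from $q$ produces a run from $q$; "time $\eta$" is the moment after the rounds with index $<\eta$.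

For $\emptyset\neq D\subseteq Q$ let $p_D=\min_Dp$, $D^f=\{q\in D:p(q)=p_D\}\neq\emptyset$ and $\Lambda_D=\iota[D^f]$. (For runs from arbitrary states $p_D=\infty$ is possible; nothing below is affected.)

Let $\rho$ be a run of length $\omega_1$ from any state and let $K(\rho)=D$ be the set of states occurring unboundedly. By Lemma 3, $C(\rho)=\{\delta\text{ limit}:K_\delta=D,\ q_\eta\in D\ \forall\eta\ge\delta\}$ is club. On it $q_\delta=\lambda(D)$, so $\lambda(D)\in D$. The *colour* of $\delta\in C(\rho)$ is $\iota(q_\eta)$, where $\eta$ is least $>\delta$ with $q_\eta\in D^f$. Let $I(\rho)$ be the set of colours occurring stationarily often; $\emptyset\ne I(\rho)\subseteq\Lambda_D$.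

**Definition ($\Omega$).** For $D$ with $\lambda(D)\in D$ and $\emptyset\ne I\subseteq\Lambda_D$ put $\Omega_D(I)=\mathrm I$ if some word $\mathfrak A=(\omega_1,<,X,Y)$ with $\mathrm{Th}^k(\mathfrak A)\in V^*$ has a run $\rho$ from $q_{\rm init}$ (on the types of its letters) with $K(\rho)=D$ and $I(\rho)=I$; otherwise $\Omega_D(I)=\mathrm{II}$. The *winner* of a run $\rho$ of length $\omega_1$, from any state, is $\Omega_{K(\rho)}(I(\rho))$.

*The winner of a play of $\mathcal G^{\omega_1}_\varphi$ with run $\rho$ from $q_{\rm init}$ is the winner of $\rho$.* The run of a word from $q_{\rm init}$ is the sequence of Lemma 4 for its colouring. By (1), on a final segment of $C(\rho)$ the function $c$ of Corollary 5 is $c(\delta)=t_i$ with $i$ the colour of $\delta$ (states from $\delta$ on are in $D$, so the two descriptions of $\eta$ agree). So $(s_k,S_k)=(t_1,\{t_i:i\in I(\rho)\})$ is determined by $(K(\rho),I(\rho))$, and by Lemma 6 so is the $k$-type. If the play is won by I, then $\Omega=\mathrm I$ by definition. If $\Omega=\mathrm I$, a word with the same pair has type in $V^*$; the play has the same type, so I won it.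

*Tail invariance:* $\rho$ and its tail $(q_{\alpha+\beta})_{\beta<\omega_1}$ have the same winner. Indeed $\alpha+\beta=\beta$ for $\beta\ge\alpha\omega$, so the two runs agree from $\alpha\omega$ on; thus $K$ is the same, and $C(\cdot)$ and the colours agree beyond $\alpha\omega$.

### 5.2. Auxiliary games

For $D\subseteq Q$ and $F\subseteq Q\setminus D$, consider the following games starting at a state $q\in Q$ (possibly $q\notin D$).

**Definition ($\mathcal L_D(q,F)$).** Stop at the first time $\eta>0$ with $q_\eta\notin D$; I wins iff $q_\eta\in F$. If there is no such $\eta<\omega_1$, the winner is that of the run.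

**Definition ($\mathcal H_D(q,F,e)$, for $D\ne\emptyset$, $e\in\{\mathrm I,\mathrm{II}\}$).** The same, except that the play also stops, and $e$ wins, at the first limit time $\delta$ with $q_\eta\in D$ for $0<\eta<\delta$ and $K_\delta=D$, whatever $q_\delta$ is. This rule has priority at time $\delta$.

**Proposition 7.** All games $\mathcal L_D(q,F)$ are determined.

Since $\mathcal L_Q(q_{\rm init},\emptyset)$ never stops and is $\mathcal G^{\omega_1}_\varphi$, this proves Theorem B. The usual argument for open games would be: if neither player wins from a state, let one of them keep the play among undecided states. At a limit time this gives no control, since the limit state depends on $K_\delta$. The game $\mathcal H_D$ removes exactly the limits where all of $D$ has recurred; at other limits only fewer states recur, and induction on $|D|$ applies. The removed limits are then put back with FP.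

**Proof of Proposition 7.** Induction on $|D|$. The game $\mathcal L_\emptyset(q,F)$ lasts one round and is determined. Let $D\ne\emptyset$ and assume that all $\mathcal L_{D'}$ with $|D'|<|D|$ are determined.

**Step 1: all $\mathcal H_D(q,F,e)$ are determined.** Fix $F,e$, and let $\bar e$ be the other player. Let $W_{\mathrm I},W_{\mathrm{II}}$ be the sets of states from which I, resp. II, wins, and suppose $N=Q\setminus(W_{\mathrm I}\cup W_{\mathrm{II}})\ne\emptyset$. For $d\in D$ put $D_d=D\setminus\{d\}$ and
$$F_d=F\cup(\{d\}\cap W_{\mathrm I})\ \text{ if }e=\mathrm{II},\qquad F_d=F\cup(\{d\}\setminus W_{\mathrm{II}})\ \text{ if }e=\mathrm I.$$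
In the game $\mathcal L_{D_d}(q,F_d)$ a stop outside $D$ is won by the same player as in $\mathcal H_D$, and in both cases *a stop at $d$ is won by $e$ iff $d\notin W_{\bar e}$*. By the induction hypothesis these games are determined. During such a game, up to and including its stopping time, no limit has $K=D$, because only states of $D_d$ occurred at earlier positive times.

*Player $e$ wins $\mathcal L_{D_d}(q,F_d)$ for all $q\in N$, $d\in D$.* Otherwise $\bar e$ wins one of them, and we show that $\bar e$ wins $\mathcal H_D(q,F,e)$, contradicting $q\in N$. Let $\bar e$ follow the winning strategy until the stop. A stop outside $D$ is also a win for $\bar e$ in $\mathcal H_D$. A stop at $d$ has $d\in W_{\bar e}$; so far all positive-time states were in $D$, so the rest is a play of $\mathcal H_D(d,F,e)$, in which $\bar e$ uses a winning strategy. (If a run results after this switch, tail invariance transfers its winner.) A non-stopping play has no limit with $K=D$, and is won by $\bar e$ as the winner of the run.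

Let $\sigma_{q,d}$ be winning strategies of $e$. Enumerate $D=\{d_0,\dots,d_{n-1}\}$. From $q\in N$, player $e$ plays $\mathcal H_D(q,F,e)$ in stages: stage $j$ starts at a state $q'\in N$ and uses $\sigma_{q',d_{j\bmod n}}$ until its stop. If that stop is outside $D$, $e$ has won. If it is at $d=d_{j\bmod n}$, then $d\notin W_{\bar e}$. If $d\in W_e$, then $e$ switches to a winning strategy of $\mathcal H_D(d,F,e)$; otherwise $d\in N$ and stage $j+1$ starts at $d$. If some stage never stops, then there was no limit with $K=D$, and $e$ wins by tail invariance. If there are infinitely many stages, then at the limit $\delta$ of the first $\omega$ stages every $d\in D$ has occurred cofinally and only states of $D$ occurred at times in $(0,\delta)$; so $K_\delta=D$ and $e$ wins by the special rule. So $q\in W_e$, a contradiction. Hence $N=\emptyset$.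

**Step 2: reduction to the start $r=\lambda(D)$.** Now fix $F$; we show that all $\mathcal L_D(q,F)$ are determined. Let $r=\lambda(D)$. If $r\notin D$, then at a limit with $K_\delta=D$ the game $\mathcal L_D$ stops, in state $r$; so $\mathcal L_D(q,F)$ is $\mathcal H_D(q,F,e)$ with $e=\mathrm I$ iff $r\in F$, and Step 1 applies. From now on $r\in D$.

It suffices to determine $\mathcal L_D(r,F)$. Let $e$ be its winner. Then the winner of $\mathcal H_D(q,F,e)$ wins $\mathcal L_D(q,F)$. If this is $e$, then after a stop with $K_\delta=D$ the state is $r$, and $e$ continues with a winning strategy of $\mathcal L_D(r,F)$ (using tail invariance if the play never exits). If it is the other player, such stops never occur when that player follows the winning strategy, and the rest of the rules coincide.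

**Step 3: one block between consecutive full limits.** This step analyzes what a player can enforce about one colour. Write $\Lambda=\Lambda_D$. For $V\subseteq\Lambda$ let $\mathcal B(V)$ be: start at $r$; stop at the first $\eta>0$ with $q_\eta\notin D$ (I wins iff $q_\eta\in F$), or at the first limit $\delta>0$ with $K_\delta=D$ and all earlier positive-time states in $D$. In the second case I wins iff $\iota(q_\eta)\in V$, where $\eta$ is the least positive time with $q_\eta\in D^f$; such $\eta<\delta$ exists since $D^f\subseteq K_\delta$, and the state at $\delta$ is $r\in D$. If there is no stop, the winner is that of the run.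

*$\mathcal B(V)$ is determined.* For $i\in\Lambda$ let $e_i=\mathrm I$ iff $i\in V$, and let $W^i$ be the set of states from which I wins $\mathcal H_D(\cdot,F,e_i)$. The game
$$\mathcal L_{D\setminus D^f}\big(r,\;F\cup\{q\in D^f:q\in W^{\iota(q)}\}\big)$$
is determined by the induction hypothesis. Its winner wins $\mathcal B(V)$: up to the stop no limit has $K=D$, as states of $D^f$ are missing. A stop outside $D$ is decided as in $\mathcal B(V)$. After a stop at $q\in D^f$ the relevant colour is $\iota(q)$, and by Step 1 the winner has a winning strategy in $\mathcal H_D(q,F,e_{\iota(q)})$, whose rules decide the rest of $\mathcal B(V)$ correctly. Runs of length $\omega_1$ are covered by tail invariance.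

Let $\mathcal E=\{V\subseteq\Lambda:\text{I wins }\mathcal B(V)\}$. It is upward closed. If $\emptyset\in\mathcal E$, a winning strategy of I in $\mathcal B(\emptyset)$ never meets a limit with $K_\delta=D$ (he would lose there), so it wins $\mathcal L_D(r,F)$. If $\Lambda\notin\mathcal E$, a winning strategy of II in $\mathcal B(\Lambda)$ similarly never meets such a limit and wins $\mathcal L_D(r,F)$. So assume $\emptyset\notin\mathcal E\ni\Lambda$.

**Step 4: the $\omega$-game of blocks.** We replace the blocks by single moves. Let $\mathcal M$ be the $\omega$-game: in round $n$ I picks $V_n\in\mathcal E$, II picks $c_n\in V_n$; II wins iff $\Omega_D(\mathrm{Inf}(c_n)_n)=\mathrm{II}$. (Here $\Omega_D$ is defined as $\lambda(D)=r\in D$.) It is determined by Borel determinacy.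

In $\mathcal L_D(r,F)$ call $0$, and every limit $\delta$ with $K_\delta=D$ and all states at times in $(0,\delta)$ in $D$, a *$\star$-time*; the state there is $r$. The colour $c_\delta$ of a $\star$-time $\delta$ is $\iota(q_\eta)$, $\eta>\delta$ least with $q_\eta\in D^f$. It is known before the next $\star$-time, because $K=D$ there. Let $z_\delta=c_\delta$ at $\star$-times and $z_\delta=i_0$, a fixed element of $\Lambda$, otherwise. At a $\star$-time $\delta$, $z{\restriction}\delta$ is known. Limits of $\star$-times are $\star$-times, since again $K=D$ there.

**Step 5: if II wins $\mathcal M$, she wins $\mathcal L_D(r,F)$.** Let $\sigma$ be her winning strategy in $\mathcal M$. Let $b=(U,\Lambda,L,\mathcal W)$ with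
$$U=\{T\subseteq\Lambda:\Lambda\setminus T\notin\mathcal E\},\qquad L(T)=T,\qquad\mathcal W=\{S:\Omega_D(S)=\mathrm{II}\}.$$
Here $\Lambda\in U$ since $\emptyset\notin\mathcal E$, and each $T\in U$ is nonempty since $\Lambda\in\mathcal E$. So $b$ is a board.

*Protagonist wins its $\omega$-game.* She keeps a history $h$ of $\mathcal M$ and announces $T=\{\sigma(h,V):V\in\mathcal E\}$. We have $T\in U$: otherwise $\Lambda\setminus T\in\mathcal E$ and $\sigma(h,\Lambda\setminus T)\in T\cap(\Lambda\setminus T)$. When Opponent picks $c\in T$, she chooses $V\in\mathcal E$ with $\sigma(h,V)=c$ and extends the history by $V,c$. The resulting play of $\mathcal M$ follows $\sigma$, so $\mathrm{Inf}\in\mathcal W$.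

Take $G$ from FP. In $\mathcal L_D(r,F)$, at a $\star$-time $\delta$ we have $G(z{\restriction}\delta)\in U$, so II has a winning strategy in $\mathcal B(\Lambda\setminus G(z{\restriction}\delta))$. She plays it from time $\delta$ until the next $\star$-time, which is exactly the limit stop of $\mathcal B$. If that stop occurs, she has won the block, so $c_\delta\in G(z{\restriction}\delta)$.

She wins: if the play exits $D$, then (limits of $\star$-times being $\star$-times with state $r\in D$) the exit lies in the block of a last $\star$-time, and the exit state is outside $F$. If there is no exit and the $\star$-times are bounded, there is a last one, its block never stops, and II wins by tail invariance. Otherwise the $\star$-times form a club on which $z_\delta\in L(G(z{\restriction}\delta))$. The run $\rho$ then has $K(\rho)=D$, $C(\rho)$ is the set of positive $\star$-times, and $I(\rho)=\mathrm{St}(z)$. By FP, $\mathrm{St}(z)\in\mathcal W$, i.e. $\Omega_D(I(\rho))=\mathrm{II}$.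

**Step 6: if I wins $\mathcal M$, he wins $\mathcal L_D(r,F)$.** Use the board $b=(\mathcal E,\Lambda,\mathrm{id},\{S:\Omega_D(S)=\mathrm I\})$; its $\omega$-game is $\mathcal M$ with I as Protagonist. Take $G$ from FP. At a $\star$-time $\delta$, I plays a winning strategy of $\mathcal B(G(z{\restriction}\delta))$ until the next $\star$-time; if it occurs, $c_\delta\in G(z{\restriction}\delta)$. As in Step 5, he wins by an exit in $F$, or by a last block that never stops, or the $\star$-times are unbounded, $z_\delta\in L(G(z{\restriction}\delta))$ on a club, and $\Omega_D(I(\rho))=\Omega_D(\mathrm{St}(z))=\mathrm I$. $\square$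

Theorem B is proved.

## 6. Positions on a board

To force FP we will correct a bad $z$ by making certain of its letters nonstationary. This section says what corrections a winning $\omega$-game offers. Fix a board $(U,\Lambda,L,\mathcal W)$.

**Definition (position).** For $C\in\mathcal P^+(\Lambda)$, $T\in\mathcal P^+(U)$ let $W(C,T)$ be the $\omega$-game: Protagonist picks $u\in T$, Opponent picks $c\in L(u)\cap C$ (if this is empty, Protagonist wins); an infinite play is won by Protagonist iff $\mathrm{Inf}\in\mathcal W$. It is determined. A position is a pair $(C,T)$ with $C\in\mathcal W$ such that Protagonist wins $W(C,T)$.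

**Lemma 8.** (i) If Protagonist wins the board's $\omega$-game, there is a position $(C^0,T^0)$ with $L(u)\subseteq C^0$ for all $u\in T^0$.

(ii) If $(C,T)$ is a position, $\emptyset\ne S\subseteq C$ and $S\notin\mathcal W$, then either (a) $L(u)\cap S=\emptyset$ for some $u\in T$; or (b) there is a position $(C',T')$ with $C'\subseteq S$, $T'\subseteq T$ and $L(u)\cap S\subseteq C'$ for all $u\in T'$.

**Proof.** *Claim: if $\emptyset\ne S\notin\mathcal W$ and Protagonist wins $W(S,T)$, then (a) or (b) holds.* Suppose not. Let $C_1,\dots,C_m$ be the maximal elements of $\{C\in\mathcal W:C\subseteq S\}$ and $T_i=\{u\in T:L(u)\cap S\subseteq C_i\}$. If $T_i\neq\emptyset$ and Protagonist won $W(C_i,T_i)$, then $(C_i,T_i)$ would be a position as in (b). So by determinacy, for each $i$ either $T_i=\emptyset$ or Opponent wins $W(C_i,T_i)$. As (a) fails, Opponent always has a move in $W(S,T)$. We give him a winning strategy there, a contradiction.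

If $m=0$, he plays arbitrarily: $\mathrm{Inf}\subseteq S$ is not in $\mathcal W$. If $m\ge1$, he plays in modes $1,\dots,m$, cyclically. In mode $i$: if $u\notin T_i$, he picks $c\in(L(u)\cap S)\setminus C_i$ and enters the next mode (re-enters mode $1$ if $m=1$). If $u\in T_i$, he follows a winning strategy of $W(C_i,T_i)$ started when the mode was entered; this is legal since $L(u)\cap S=L(u)\cap C_i$ for $u\in T_i$.

If from some point on a mode is never left, a tail of the play is a play of some $W(C_i,T_i)$ won by Opponent, so $\mathrm{Inf}\notin\mathcal W$. Otherwise every mode $i$ is left infinitely often, each time by some $c\notin C_i$; as $\Lambda$ is finite, $\mathrm{Inf}\not\subseteq C_i$. This holds for all $i$, and $\mathrm{Inf}\subseteq S$, so by choice of the $C_i$ we get $\mathrm{Inf}\notin\mathcal W$. This proves the Claim.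

(ii) Protagonist wins $W(S,T)$ with her strategy for $W(C,T)$, since Opponent is only more restricted. Apply the Claim. (i) If $\Lambda\in\mathcal W$, take $(\Lambda,U)$; $W(\Lambda,U)$ is the board's game. Otherwise apply the Claim to $S=\Lambda$, $T=U$. Alternative (a) is impossible since $L(u)\ne\emptyset$, and (b) gives the position. $\square$

*Example (splitting board).* $\Lambda=\{0,a,b\}\in\mathcal W$, so $(C^0,T^0)=(\Lambda,U)$. The bad sets are $\{a\},\{b\},\{0,a\},\{0,b\}$. For $S=\{a\}$, (a) holds with $u_b$, as $L(u_b)\cap\{a\}=\emptyset$. For $S=\{0,a\}$, (a) fails, and (b) holds with $(\{0\},\{u_b\})$: $L(u_b)\cap S=\{0\}$, and in $W(\{0\},\{u_b\})$ Opponent can only play $0$, with $\mathrm{Inf}=\{0\}\in\mathcal W$. The other two are symmetric.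

How will this be used? Suppose $z$ obeys $G$ on a club, and $\mathrm{St}(z)=\{0,a\}$. We add a club of $\delta$ with $G(z{\restriction}\delta)=u_b$. If $z$ still obeys $G$ on a club, then on a club $z_\delta\in\{0,b\}\cap\{0,a\}=\{0\}$, so $a$ has become nonstationary and $\mathrm{St}(z)=\{0\}\in\mathcal W$. If $\mathrm{St}(z)=\{a\}$, we again add a club of $\delta$ with $G(z{\restriction}\delta)=u_b$; now $z$ cannot obey $G$ on a club any more.

## 7. Forcing FP by shooting clubs

Con(ZFC) implies Con(ZFC+GCH), so let $V\models\mathrm{ZFC}+\mathrm{GCH}$. We add generic functions $G_n$, one for each relevant board, and then iterate club shooting as in the last example. Two things have to be arranged. Shooting a club through $X=\{\delta:G(z{\restriction}\delta)\in T\}$ must not destroy $\omega_1$, or add $\omega$-sequences. And different stages put demands on the single value $G(t)$, where $t$ is a common initial segment of several $z$'s; these demands must be jointly satisfiable.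

Recall that in a countable support iteration a condition $p\in P_\alpha$ is a function on $\alpha$ with countable support, $p(\beta)$ a $P_\beta$-name for an element of $\dot Q_\beta$; $q\le p$ iff $q{\restriction}\beta\Vdash q(\beta)\le p(\beta)$ for all $\beta<\alpha$. If $q'\le p{\restriction}\beta$ in $P_\beta$, then $q'$ followed by $p{\restriction}[\beta,\alpha)$ is a condition below $p$.

### 7.1. The iteration

Let $(b_n)_{n<\omega}$, $b_n=(U_n,\Lambda_n,L_n,\mathcal W_n)$, list, up to isomorphism, all boards whose $\omega$-game is won by Protagonist. Fix positions $(C^0_n,T^0_n)$ as in Lemma 8(i), and a function choosing an alternative, with witness, in Lemma 8(ii). We define a countable support iteration $\langle P_\alpha,\dot Q_\alpha:\alpha<\omega_2\rangle$ with limit $P_{\omega_2}$. Throughout $\omega_1=\omega_1^V$; Lemma 9 shows that it is preserved.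

$Q_0$ consists of the countable partial functions $g$ on $\{(n,t):n<\omega,\ t\in\Lambda_n^{<\omega_1}\}$ with $g(n,t)\in T^0_n$, ordered by extension. It is $\sigma$-closed and adds $G_n:\Lambda_n^{<\omega_1}\to T^0_n$. (We take $p(0)$ to be an actual element of $Q_0$.)

For $1\le\alpha<\omega_2$, a bookkeeping, described in 7.3, hands us $P_\alpha$-names for $n=n_\alpha\in\omega$ and $z=z_\alpha\in\Lambda_n^{\omega_1}$. In $V^{P_\alpha}$ a set $T_\alpha\in\mathcal P^+(T^0_n)$ is defined below, and $\dot Q_\alpha$ consists of the closed, bounded (hence countable) subsets, including $\emptyset$, of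
$$X_\alpha=\{\delta<\omega_1:G_n(z{\restriction}\delta)\in T_\alpha\},$$
ordered by end-extension. This makes sense because $P_\alpha$ adds no $\omega$-sequences (Lemma 9, proved along with the definition), so $z{\restriction}\delta\in V$.

**Definition ($T_\alpha$).** Some stages $\beta<\alpha$ with $(n_\beta,z_\beta)=(n,z)$ may have been *treated*, each having recorded a new position or the mark "terminal". The *current position* $(C,T)$ of $(n,z)$ is the last recorded one, or $(C^0_n,T^0_n)$ if there is none. Let $S=\mathrm{St}(z)$, computed in $V^{P_\alpha}$. Call $z$ *legal* for $n$ if $\{\delta:z_\delta\in L_n(G_n(z{\restriction}\delta))\}$ contains a club. If "terminal" is not marked for $(n,z)$, $z$ is legal in $V^{P_\alpha}$, $S\subseteq C$ and $S\notin\mathcal W_n$, then stage $\alpha$ is treated: in case (a) of Lemma 8(ii) with witness $u\in T$, put $T_\alpha=\{u\}$ and record "terminal"; in case (b) put $T_\alpha=T'$ and record $(C',T')$. Otherwise $\alpha$ is untreated and $T_\alpha=T^0_n$.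

(The positions are finite objects of $V$, and Lemma 8(ii) is applied in $V$.) In case (b), $C'\subseteq S\subsetneq C$, because $C\in\mathcal W_n$ and $S\notin\mathcal W_n$. So *each $(n,z)$ is treated only finitely often*. Along the treated stages of $(n,z)$ the sets $T_\beta$ decrease, and at untreated stages $T_\beta=T^0_n$ contains all of them. Hence
$$\text{if }(n_\beta,z_\beta)=(n_{\beta'},z_{\beta'}),\text{ then }T_\beta\text{ and }T_{\beta'}\text{ are }\subseteq\text{-comparable.}\tag{4}$$
This is what makes the demands on one value of $G_n$ compatible.

### 7.2. No new $\omega$-sequences, and stationarity of $X_\alpha$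

Call $p\in P_\alpha$ *flat* if each $p(\beta)$, $1\le\beta\in\mathrm{supp}(p)$, is the check name of an element of $V$.

**Lemma 9.** For $1\le\alpha\le\omega_2$, $D(\alpha)$: $P_\alpha$ adds no new $\omega$-sequences of elements of $V$, and flat conditions are dense in $P_\alpha$. For $1\le\alpha<\omega_2$, $S(\alpha)$: $\Vdash_{P_\alpha}X_\alpha$ is stationary.

**Proof.** Induction on $\alpha$; assume $D(\beta),S(\beta)$ for $1\le\beta<\alpha$.

**Step 1: what $D(\alpha)$ needs.** Given $p\in P_\alpha$ and dense open sets $D_0,D_1,\dots$ of $P_\alpha$ we find a flat $p_\omega\le p$ in $\bigcap_kD_k$. This suffices: for a name of an $\omega$-sequence of elements of $V$ let $D_k$ be the set of conditions deciding its $k$-th entry.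

**Step 2: a generic sequence over a countable model.** Let $N\prec H(\theta)$, $\theta$ large, be countable, containing $p$, $(D_k)_k$ and the iteration with all the names involved. Let $\delta=N\cap\omega_1$ and let $p=p_0\ge p_1\ge\cdots$ in $N\cap P_\alpha$ meet all dense subsets of $P_\alpha$ that lie in $N$. For $\beta<\beta'$ in $N\cap[1,\alpha)$, $\xi<\delta$ and $m<\omega$, the sets of $q\in P_\alpha$ with the following properties are dense and in $N$:

1. $q{\restriction}\beta$ decides $n_\beta$, $T_\beta$ and $z_\beta{\restriction}\xi$. (By $D(\beta)$, $z_\beta{\restriction}\xi\in V$.)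
2. $q{\restriction}\beta'$ decides $n_\beta$, $n_{\beta'}$ and whether $(n_\beta,z_\beta)=(n_{\beta'},z_{\beta'})$; and if $n_\beta=n_{\beta'}$ but $z_\beta\ne z_{\beta'}$, it decides some $\xi'<\omega_1$ with $z_\beta(\xi')\ne z_{\beta'}(\xi')$.
3. $q{\restriction}\beta\Vdash q(\beta)\neq\emptyset$ and $\max q(\beta)\ge\xi$. (By $S(\beta)$, $X_\beta$ is unbounded, and adding one point on top of a closed bounded set keeps it closed.)
4. $q{\restriction}\beta$ decides $p_m(\beta)$. (By $D(\beta)$ this countable set of ordinals is in $V$; note $p_m\in N$.)

Whatever some $p_m$ decides about a name in $N$ is definable from $p_m$ and the name, so it lies in $N$. We obtain in $V$, for each $\beta\in N\cap[1,\alpha)$: values $n_\beta$, $T_\beta$; the sequence $t_\beta=\bigcup_{\xi<\delta}z_\beta{\restriction}\xi\in\Lambda_{n_\beta}^\delta$; and values $a^\beta_m$ of $p_m(\beta)$. The $a^\beta_m$ are countable elements of $N$, hence subsets of $N\cap\omega_1=\delta$; they are closed, and $a^\beta_{m+1}$ end-extends $a^\beta_m$. Let $c_\beta=\bigcup_ma^\beta_m$. It is unbounded in $\delta$ by item 3. It is closed in $\delta$: if $\gamma<\delta$ is a limit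 point of $c_\beta$, take $m$ with $\max a^\beta_m\ge\gamma$; then $c_\beta\cap(\gamma+1)=a^\beta_m\cap(\gamma+1)$, and $a^\beta_m$ is closed.

**Step 3: one value for each branch.** Now we choose the values of the generic functions at level $\delta$. Suppose $\beta<\beta'$ in $N\cap[1,\alpha)$ and $(n_\beta,t_\beta)=(n_{\beta'},t_{\beta'})$. By item 2 some $p_m$ decides whether $(n_\beta,z_\beta)=(n_{\beta'},z_{\beta'})$. If it decided "no", it would force $z_\beta(\xi')\ne z_{\beta'}(\xi')$ for some $\xi'\in N\cap\omega_1=\delta$, contradicting $t_\beta=t_{\beta'}$. So it forces equality, and by (4) the decided values $T_\beta,T_{\beta'}$ are comparable. Hence for each $(n,t)$ of the form $(n_\beta,t_\beta)$ the sets $T_\beta$ with $(n_\beta,t_\beta)=(n,t)$ form a chain of nonempty subsets of the finite set $T^0_n$. Choose $u_{n,t}$ in their intersection.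

**Step 4: the condition $p_\omega$.** Each $p_m(0)$ is a countable element of $N$, so $\mathrm{dom}\,p_m(0)\subseteq N$ contains no $(n,t)$ with $t$ of length $\delta\notin N$. Also $\mathrm{supp}(p_m)\subseteq N$. Define $p_\omega$ with support contained in $N\cap\alpha$ by
$$p_\omega(0)=\bigcup_mp_m(0)\cup\{((n_\beta,t_\beta),u_{n_\beta,t_\beta}):\beta\in N\cap[1,\alpha)\},\qquad p_\omega(\beta)=c_\beta\cup\{\delta\}\quad(\beta\in N\cap[1,\alpha)).$$
By what was just said $p_\omega(0)$ is a function, so it is in $Q_0$. By induction on $\beta\le\alpha$, $p_\omega{\restriction}\beta$ is a condition below all $p_m{\restriction}\beta$. Limit steps are clear since the support is countable. For the step from $\beta$ to $\beta+1$ with $1\le\beta\in N$: $p_\omega{\restriction}\beta$ is below all $p_m{\restriction}\beta$, so it forces $p_m(\beta)=a^\beta_m$, hence $c_\beta\subseteq X_\beta$; it forces $z_\beta{\restriction}\delta=t_\beta$; and by its coordinate $0$ it forces $G_{n_\beta}(t_\beta)=u_{n_\beta,t_\beta}\in T_\beta$, that is, $\delta\in X_\beta$. Since $c_\beta\cup\{\delta\}$ is closed and end-extends every $a^\beta_m$, the step is done. For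 $\beta\notin N$ there is nothing to do. So $p_\omega\le p$ is flat, and it lies in all $D_k$ since every $D_k\in N$ is met by the sequence. This proves $D(\alpha)$. (For $\alpha=1$ only coordinate $0$ is present.)

**Step 5: $S(\alpha)$.** Given $p\in P_\alpha$ and a $P_\alpha$-name $\dot B$ for a club of $\omega_1$, we find $p_\omega\le p$ forcing $\delta\in X_\alpha\cap\dot B$ for some $\delta$. Repeat the construction with $N\ni\dot B,\alpha$. By $D(\alpha)$, the sets in item 1 for $\beta=\alpha$, those in item 2 for $\beta'=\alpha$, and $\{q:q\text{ decides some element of }\dot B\text{ above }\xi\}$ for $\xi<\delta$ are also dense in $P_\alpha$. So $n_\alpha,T_\alpha,t_\alpha$ are obtained too, and Step 3 applies to the indices in $(N\cap[1,\alpha))\cup\{\alpha\}$. Choose the $u_{n,t}$ also with respect to $\beta=\alpha$, and include $((n_\alpha,t_\alpha),u_{n_\alpha,t_\alpha})$ in $p_\omega(0)$. Then $p_\omega$ forces $z_\alpha{\restriction}\delta=t_\alpha$ and $G_{n_\alpha}(t_\alpha)\in T_\alpha$, so $\delta\in X_\alpha$. And it forces $\delta\in\dot B$, since $\delta$ is a limit of elements of $\dot B$ that were decided, each lying in $N\cap\omega_1=\delta$.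 $\square$

Consequently $\omega_1$ is preserved, no reals are added, CH holds in all $V^{P_\alpha}$, $\alpha\le\omega_2$, and $\Lambda_n^{<\omega_1}$ is the same in all these models. By the density in item 3, the union $E_\beta$ of the generic for $\dot Q_\beta$, $\beta\ge1$, is a club of $\omega_1$ contained in $X_\beta$ (closed for the same reason as $c_\beta$ in Step 2).

### 7.3. Chain condition and bookkeeping

**Size.** By CH, for $1\le\alpha<\omega_2$ there are at most $\omega_1$ flat conditions in $P_\alpha$: the supports are countable subsets of $\alpha$, the values are countable subsets of $\omega_1$, and $|Q_0|=\omega_1$. So $P_\alpha$ has a dense set of size at most $\omega_1$. By GCH in $V$, there are at most $2^{\omega_1}=\omega_2$ nice $P_\alpha$-names for subsets of $\omega_1$ using conditions from it; so $V^{P_\alpha}\models 2^{\omega_1}=\omega_2$.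

**Chain condition.** $P_{\omega_2}$ has the $\omega_2$-c.c. Since flat conditions are dense, it suffices to find two compatible ones among $\omega_2$ flat conditions. By CH and the $\Delta$-system lemma for countable sets we may assume that the supports form a $\Delta$-system with countable root. There are at most $\omega_1$ possibilities for coordinate $0$ together with the restriction to the root, so two conditions $p,q$ agree there. Then $p\cup q$ is a condition below both: by induction on $\beta$, $(p\cup q){\restriction}\beta$ is a condition below $p{\restriction}\beta$ and $q{\restriction}\beta$, so it forces the $\beta$-th coordinate, which is $p(\beta)$ or $q(\beta)$ (both, if $\beta$ is in the root), to be in $\dot Q_\beta$.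

**Bookkeeping.** Hence every subset of $\omega_1$ in $V^{P_{\omega_2}}$ has a nice name using at most $\omega_1$ flat conditions. Their supports are bounded in $\omega_2$, so the set lies in some $V^{P_\alpha}$, $\alpha<\omega_2$. For each $\gamma<\omega_2$ enumerate in $V$, as $(\nu_{\gamma,\zeta})_{\zeta<\omega_2}$, enough $P_\gamma$-names for pairs $(n,z)$ with $z\in\Lambda_n^{\omega_1}$ to name all such pairs in $V^{P_\gamma}$; this is possible by the size count. Fix $h:\omega_2\to\omega_2\times\omega_2$ taking each value cofinally often. At stage $\alpha$ with $h(\alpha)=(\gamma,\zeta)$ use $\nu_{\gamma,\zeta}$ if $\gamma\le\alpha$, and some default name otherwise. So every pair $(n,z)$ with $z\in\Lambda_n^{\omega_1}\cap V^{P_{\omega_2}}$ is handed to us at cofinally many stages.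

### 7.4. FP in the extension

The definition of $T_\alpha$ acts only when $S\subseteq C$ and "terminal" is not marked. We check that legality guarantees both.

**Claim 10.** Let $1\le\alpha<\omega_2$ and let $z$ be legal for $n$ in $V^{P_\alpha}$. Then $(n,z)$ is not marked terminal by a stage below $\alpha$, and $\mathrm{St}(z)^{V^{P_\alpha}}\subseteq C$ for its current position $(C,T)$ at stage $\alpha$.

**Proof.** If there was no earlier treatment, then for club many $\delta$ we have $z_\delta\in L_n(G_n(z{\restriction}\delta))\subseteq C^0_n$, as $G_n$ has values in $T^0_n$; so $\mathrm{St}(z)\subseteq C^0_n$.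

Otherwise let $\beta<\alpha$ be the last treated stage for $(n,z)$ and $S=\mathrm{St}(z)^{V^{P_\beta}}$. The following holds for club many $\delta$ in $V^{P_\alpha}$: $z_\delta\in S$, because clubs of $V^{P_\beta}$ remain clubs; $G_n(z{\restriction}\delta)\in T_\beta$, because $E_\beta\subseteq X_\beta$; and $z_\delta\in L_n(G_n(z{\restriction}\delta))$, by legality. In case (a) $T_\beta=\{u\}$, and $z_\delta\in L_n(u)\cap S=\emptyset$, which is absurd. So case (b) held at $\beta$. Nothing is marked terminal, because a terminal mark would end all treatment of $(n,z)$. With $u=G_n(z{\restriction}\delta)\in T'$ we get $z_\delta\in L_n(u)\cap S\subseteq C'$ for club many $\delta$. Hence $\mathrm{St}(z)^{V^{P_\alpha}}\subseteq C'$, and $(C',T')$ is the current position. $\square$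

**Proof of Theorem A.** We show that FP holds in $V^{P_{\omega_2}}$; CH holds there by 7.2.

**The boards.** Strategies and plays of the $\omega$-games of boards are coded by reals, and no reals are added. So the boards won by Protagonist in $V^{P_{\omega_2}}$ are, up to isomorphism, exactly the $b_n$. Fix $n$. We show that $G_n$, which takes values in $T^0_n\subseteq U_n$, is as required.

**Reaching a stage where nothing changes any more.** Let $z\in\Lambda_n^{\omega_1}$ be legal in $V^{P_{\omega_2}}$ and let $S=\mathrm{St}(z)$ there. Choose $\alpha$ with $1\le\alpha<\omega_2$ such that $V^{P_\alpha}$ contains $z$, a club witnessing legality, and, for each $c\in\Lambda_n\setminus S$, a club disjoint from $\{\delta:z_\delta=c\}$, and such that no stage $\ge\alpha$ treats $(n,z)$; there are only finitely many treated stages. Let $\beta\in[\alpha,\omega_2)$. Then $z$ is legal in $V^{P_\beta}$. Also $\mathrm{St}(z)^{V^{P_\beta}}=S$: the inclusion $\subseteq$ holds by the chosen clubs, and $\supseteq$ holds since sets stationary in $V^{P_{\omega_2}}$ are stationary in $V^{P_\beta}$.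

**Reading off $S\in\mathcal W_n$.** At some $\beta\ge\alpha$ the bookkeeping hands us $(n,z)$. By Claim 10, $(n,z)$ is not marked terminal and $S\subseteq C$ for its current position. Stage $\beta$ is untreated, so the only remaining condition for treatment fails: $S\in\mathcal W_n$. $\square$

Together with Theorem B this gives Theorem C: relative to the consistency of ZFC, it is consistent with ZFC, indeed with ZFC+CH, that $\mathcal G^{\omega_1}_\varphi$ is determined for every MLO formula $\varphi$.
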